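\title{A Baire measurable probability measure outside the sequential closure of the finitely supported measures}

\begin{abstract}
Let $K$ be a compact space. Every measure in the weak$^*$ sequential closure of the finitely supported probability measures on $K$ is measurable, as a functional on $C(K)$, with respect to the Baire $\sigma$-algebra of the topology of pointwise convergence. We show that the converse fails. We construct in ZFC a separable compact space $K$ and a Radon probability measure $\mu$ on $K$ that vanishes on points, such that $C(K)$ is a Grothendieck space and $\mu$ is the pointwise limit of a sequence of continuous functions on $C_p(K)$. These functions are integrals with respect to submeasures on finite sets that are far from every measure. We also show that Baire class one is optimal.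
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $K$ is a compact Hausdorff space and $C(K)$ is the Banach space of continuous real-valued functions on $K$ with the supremum norm. Its dual $M(K)=C(K)^*$ is the space of signed Radon measures on $K$; we write $\nu(f)=\int_K f\,d\nu$. A sequence $(\nu_n)$ converges to $\nu$ in the weak$^*$ ($w^*$) topology if $\nu_n(f)\to\nu(f)$ for every $f\in C(K)$. Let $P(K)\subseteq M(K)$ be the set of Radon probability measures, $\delta_t$ the Dirac measure at $t\in K$, and $\Delta_K=\{\delta_t:t\in K\}$. The convex hull $\mathrm{co}\,\Delta_K$ is the set of finitely supported probability measures.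

There are two ways to express that a measure $\mu\in P(K)$ is obtained from point evaluations by a countable procedure.

\emph{Sequential closure.} For $A\subseteq M(K)$, let $\mathrm{Seq}(A)$ be the smallest subset of $M(K)$ that contains $A$ and is closed under limits of $w^*$-convergent sequences. It is reached in $\omega_1$ steps: put $\mathrm{Seq}^0(A)=A$, let $\mathrm{Seq}^{\alpha+1}(A)$ be the set of limits of $w^*$-convergent sequences in $\mathrm{Seq}^\alpha(A)$, and take unions at limit ordinals; then $\mathrm{Seq}(A)=\mathrm{Seq}^{\omega_1}(A)$. The first condition is $\mu\in \mathrm{Seq}(\mathrm{co}\,\Delta_K)$. Sequences are essential here, because the $w^*$-closure of $\mathrm{co}\,\Delta_K$ is always all of $P(K)$: a measure $\mu\in P(K)$ outside the closure would be separated from it by some $f\in C(K)$, giving $\mu(f)>\max_K f$.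

\emph{Measurability.} Let $C_p(K)$ be $C(K)$ with the topology of pointwise convergence on $K$; the sets $\{g:\max_{F}|f-g|<\varepsilon\}$ with $F\subseteq K$ finite and $\varepsilon>0$ form a base of neighborhoods of $f$. The Baire $\sigma$-algebra $\mathrm{Ba}(C_p(K))$ is the smallest $\sigma$-algebra on $C(K)$ that makes every continuous real-valued function on $C_p(K)$ measurable. The second condition is that $\mu$ is \emph{$\mathrm{Ba}(C_p(K))$-measurable}, that is, the functional $f\mapsto\mu(f)$ on $C(K)$ is measurable with respect to this $\sigma$-algebra.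

The first condition implies the second. Finitely supported measures are continuous on $C_p(K)$; $w^*$-convergence is pointwise convergence of functionals on $C(K)$; and a pointwise limit of a sequence of measurable functions is measurable. So the measurable measures form a set that contains $\mathrm{co}\,\Delta_K$ and is closed under $w^*$-limits of sequences. The problem of the converse is from the paper of Avil\'es, Plebanek and Rodr\'iguez \cite{APR}.

\medskip
\noindent\textbf{Problem.} \emph{Let $K$ be compact and let $\mu\in P(K)$ be $\mathrm{Ba}(C_p(K))$-measurable. Does it follow that $\mu\in \mathrm{Seq}(\mathrm{co}\,\Delta_K)$?}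
\medskip

The simplest cases suggest a positive answer. If $K$ is metrizable, every $\mu\in P(K)$ lies in $\mathrm{Seq}^1(\mathrm{co}\,\Delta_K)$: partition $K$ into finitely many nonempty Borel sets $E_i$ of diameter at most $1/n$, pick $x_i\in E_i$ and put $\mu_n=\sum_i\mu(E_i)\delta_{x_i}$; then $\mu_n(f)\to\mu(f)$ by uniform continuity of $f$. If $K$ is arbitrary and $\mu$ is continuous on $C_p(K)$, the answer is again positive (Theorem~\ref{thm:sharp}(c) below). In general, the two conditions differ in the functions they start from. Measurability starts from all continuous functions on $C_p(K)$, the sequential closure only from those that are linear, positive and normalized. Since $\mu$ itself is linear, positive and normalized, one may hope that the approximating functions can be chosen so as well. They cannot, and this fails already at the first step beyond continuity.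

\begin{theorem}\label{thm:main}
There are a compact space $K$ with a countable dense set $T$ and a measure $\mu\in P(K)$ such that:
\begin{itemize}
\item[(i)] $\mu(f)=\lim_k\Phi_k(f)$ for every $f\in C(K)$, where each $\Phi_k\colon C_p(K)\to\mathbb R$ is continuous and depends only on the values of $f$ on a finite subset of $T$; in particular $\mu$ is $\mathrm{Ba}(C_p(K))$-measurable;
\item[(ii)] $C(K)$ is a Grothendieck space: every $w^*$-convergent sequence in $M(K)$ converges weakly;
\item[(iii)] $\mu(\{x\})=0$ for every $x\in K$.
\end{itemize}
Consequently $\mu\notin \mathrm{Seq}(\mathrm{co}\,\Delta_K)$.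
\end{theorem}

So the answer to the Problem is negative; the construction is carried out in ZFC. A function is of \emph{Baire class one} if it is the pointwise limit of a sequence of continuous functions, so (i) says that $\mu$ is of Baire class one on $C_p(K)$.

\begin{theorem}\label{thm:sharp}
Let $K$ and $\mu$ be as in Theorem~\ref{thm:main}.
\begin{itemize}
\item[(a)] We have
\[
\mathrm{Seq}(\mathrm{co}\,\Delta_K)=\mathrm{Seq}^1(\mathrm{co}\,\Delta_K)=\Big\{\sum_n c_n\delta_{x_n}:\ x_n\in K,\ c_n\ge0,\ \sum_n c_n=1\Big\},
\]
and $\|\mu-\nu\|=2$ for all $\nu\in \mathrm{Seq}(\mathrm{co}\,\Delta_K)$. Moreover $\mu\notin \mathrm{Seq}(\{\nu\in M(K):\nu\perp\mu\})$.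
\item[(b)] Every $\nu\in P(K)$ with $\nu\ll\mu$ is $\mathrm{Ba}(C_p(K))$-measurable and is not in $\mathrm{Seq}(\mathrm{co}\,\Delta_K)$.
\item[(c)] Baire class one is optimal: for an arbitrary compact space $L$ and $\nu\in P(L)$, if the restriction of $\nu$ to the unit ball of $C(L)$ is continuous at $0$ for the topology of pointwise convergence, then $\nu\in \mathrm{Seq}^1(\mathrm{co}\,\Delta_L)$.
\end{itemize}
\end{theorem}

To exclude $\mu$ from a closure built in $\omega_1$ steps, we make the closure trivial: when $C(K)$ is a Grothendieck space, sequences lead from $\mathrm{co}\,\Delta_K$ only to measures concentrated on countable sets (Section~\ref{sec:prelim}). The functions $\Phi_k$ must then converge to $\mu$ although no measures of this kind do. We take for $\Phi_k$ integrals with respect to subadditive set functions $\varphi_k$ on finite sets $T_k$, chosen so that every measure on $T_k$ puts almost all its mass on a set that is small for $\varphi_k$ (Section~\ref{sec:sub}). The space $K$ is the Stone space of an algebra of subsets of $T=\bigcup_kT_k$ on which the $\varphi_k$ converge to an additive limit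 $\mu$ (Section~\ref{sec:space}). Sections~\ref{sec:structure} and~\ref{sec:groth} prove the Grothendieck property, and Section~\ref{sec:final} completes the proofs.

\section{Grothendieck spaces and Stone spaces}\label{sec:prelim}

\subsection{Measures and the Grothendieck property}

For $\nu\in M(K)$, the variation $|\nu|$ is inner regular with respect to compact sets and $\|\nu\|=|\nu|(K)$. For a Borel set $E$, the restriction $\nu|_E$ is the Radon measure $B\mapsto\nu(B\cap E)$, and $\nu$ is \emph{concentrated} on $E$ if $|\nu|(K\setminus E)=0$. Countable subsets of $K$ are Borel. We let $\ell_1(K)$ be the set of measures concentrated on a countable set, that is, of the form $\sum_nc_n\delta_{x_n}$ with $\sum_n|c_n|<\infty$. For $\mu\in P(K)$ we let $\mu^\perp=\{\nu\in M(K):\nu\perp\mu\}$ be the set of measures concentrated on a $\mu$-null Borel set.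

A Banach space $X$ is a \emph{Grothendieck space} if every $w^*$-convergent sequence in $X^*$ converges weakly, that is, against every element of $X^{**}$. It suffices to check this for $w^*$-null sequences, and the property passes to isomorphic spaces. A compact space is \emph{extremally disconnected} if the closure of every open set is open. We use two classical theorems.

\begin{itemize}
\item \emph{Grothendieck's theorem} \cite{Gro}. If $L$ is compact and extremally disconnected, then $C(L)$ is a Grothendieck space. In particular $\ell_\infty(A)$ is a Grothendieck space for every set $A$.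
\item \emph{Schur's theorem.} For a countable set $B$, every weakly null sequence in $\ell_1(B)$ is norm null. Here $\ell_1(B)^*=\ell_\infty(B)$.
\end{itemize}

The next proposition reduces the last assertion of Theorem~\ref{thm:main} to (ii) and (iii).

\begin{proposition}\label{prop:seq}
Suppose that $C(K)$ is a Grothendieck space. Then $\mathrm{Seq}(\mathrm{co}\,\Delta_K)=\mathrm{Seq}^1(\mathrm{co}\,\Delta_K)=P(K)\cap\ell_1(K)$, and $\mathrm{Seq}(\mu^\perp)=\mu^\perp$ for every $\mu\in P(K)$.
\end{proposition}

\begin{proof}
Let $\mathcal N$ be a nonempty family of Borel sets closed under countable unions, and let $M_{\mathcal N}$ be the set of measures concentrated on some member of $\mathcal N$. It is a linear subspace, since two measures concentrated on $N$ and $N'$ are both concentrated on $N\cup N'$. It is norm closed: if $\|\nu_n-\nu\|\to0$ and $\nu_n$ is concentrated on $N_n\in\mathcal N$, then $N=\bigcup_nN_n\in\mathcal N$ and $|\nu|(K\setminus N)=|\nu-\nu_n|(K\setminus N)\le\|\nu-\nu_n\|\to0$. By the Hahn--Banach theorem a norm-closed subspace is weakly closed. Since $w^*$-convergent sequences converge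 weakly, $\mathrm{Seq}(M_{\mathcal N})=M_{\mathcal N}$.

For the family of $\mu$-null Borel sets this is the second assertion. For the family of countable sets it shows, together with the fact that $P(K)$ is $w^*$-closed, that $\mathrm{Seq}(\mathrm{co}\,\Delta_K)\subseteq P(K)\cap\ell_1(K)$. Conversely, a measure $\nu=\sum_nc_n\delta_{x_n}$ with $c_n\ge0$ and $\sum_nc_n=1$ is the norm limit of the normalized partial sums $s_N^{-1}\sum_{n\le N}c_n\delta_{x_n}$, where $s_N=\sum_{n\le N}c_n\to1$; hence $\nu\in \mathrm{Seq}^1(\mathrm{co}\,\Delta_K)$.
\end{proof}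

The Grothendieck property of $C(K)$ will be assembled from closed subspaces of $K$.

\begin{lemma}\label{lem:restrict}
Let $L\subseteq K$ be closed, with $C(L)$ a Grothendieck space, and let $(\nu_n)$ be $w^*$-null in $M(K)$.
\begin{itemize}
\item[(a)] If every $\nu_n$ is concentrated on $L$, then $(\nu_n)$ is weakly null in $M(K)$.
\item[(b)] If $L$ is clopen, then $(\nu_n|_L)$ is weakly null in $M(K)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By Tietze's theorem every $g\in C(L)$ extends to some $f\in C(K)$, and $\int_Lg\,d\nu_n=\nu_n(f)\to0$. So $(\nu_n)$ is $w^*$-null, hence weakly null, in $M(L)$. The inclusion $M(L)\to M(K)$ is a bounded linear map and preserves weakly null sequences. (b) For $f\in C(K)$ the function $f1_L$ is continuous, so $\nu_n|_L(f)=\nu_n(f1_L)\to0$; apply (a) to $(\nu_n|_L)$.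
\end{proof}

\subsection{Stone duality}

The \emph{Stone space} of a Boolean algebra $\mathfrak B$ is the set $L$ of ultrafilters of $\mathfrak B$, with the topology generated by the sets $\widehat b=\{x\in L:b\in x\}$, $b\in\mathfrak B$. We use the following facts.

\begin{itemize}
\item[(S1)] $L$ is compact Hausdorff, the sets $\widehat b$ form a base, and $b\mapsto\widehat b$ is an isomorphism of $\mathfrak B$ onto the algebra of clopen subsets of $L$.
\item[(S2)] Call $g\in C(L)$ \emph{simple} if it takes finitely many values; its level sets are clopen. Every $f\in C(L)$ is a uniform limit of simple functions, nonnegative if $f\ge0$: partition $L$ into finitely many nonempty clopen sets on which $f$ oscillates by less than $\varepsilon$, and on each replace $f$ by one of its values.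
\item[(S3)] A finitely additive probability $m$ on $\mathfrak B$ determines a unique measure in $P(L)$ that gives each $\widehat b$ the value $m(b)$: integration of simple functions is a positive functional of norm one, which extends uniquely to $C(L)$ by (S2).
\item[(S4)] If $\mathcal J\subseteq\mathfrak B$ is a proper ideal and $b\mapsto b^\bullet$ is the quotient map onto $\mathfrak B/\mathcal J$, then the closed set $L\setminus\bigcup_{b\in\mathcal J}\widehat b$ consists of the ultrafilters disjoint from $\mathcal J$, and $x\mapsto\{b^\bullet:b\in x\}$ is a homeomorphism of it onto the Stone space of $\mathfrak B/\mathcal J$.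
\item[(S5)] If $\mathfrak B$ is \emph{complete}, meaning that every subset has a least upper bound, then $L$ is extremally disconnected. Indeed, let $V=\bigcup_{b\in E}\widehat b$ be open and $a=\sup E$. Then $\overline V\subseteq\widehat a$; and if the open set $\widehat a\setminus\overline V$ contained some $\widehat c\neq\emptyset$, then $a\setminus c$ would be a smaller upper bound of $E$. So $\overline V=\widehat a$.
\end{itemize}

\section{Submeasures far from every measure}\label{sec:sub}

A \emph{submeasure} on a set $X$ is a function $\varphi\colon\mathcal P(X)\to[0,\infty)$ with $\varphi(\emptyset)=0$ that is monotone and subadditive: $\varphi(A)\le\varphi(B)$ if $A\subseteq B$, and $\varphi(A\cup B)\le\varphi(A)+\varphi(B)$. From $A\subseteq B\cup(A\triangle B)$ and $A\triangle C\subseteq(A\triangle B)\cup(B\triangle C)$ we get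
\begin{equation}\label{eq:sub}
|\varphi(A)-\varphi(B)|\le\varphi(A\triangle B),\qquad \varphi(A\triangle C)\le\varphi(A\triangle B)+\varphi(B\triangle C).
\end{equation}

We want a submeasure of total mass one for which every measure lives mostly on a small set. Covering numbers provide this. Take a family of sets such that each point lies in most members of the family, while many members are needed to cover the whole space. By averaging, each measure gives most of its mass to one member; and if the size of a set is the normalized number of members needed to cover it, then each member is small.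

For $k\ge2$ let $S_k$ be the set of $k$-element subsets of $\{1,\dots,k^2\}$, and for $1\le i\le k^2$ let $S_k^i=\{s\in S_k:i\notin s\}$. A point $s$ is outside $\bigcup_{i\in J}S_k^i$ exactly when $J\subseteq s$. Such an $s$ exists if and only if $|J|\le k$, so the sets $S_k^i$, $i\in J$, cover $S_k$ if and only if $|J|\ge k+1$ (and $k+1\le k^2$). For $B\subseteq S_k$ define
\[
\psi_k(B)=\frac1{k+1}\min\Big\{|J|:\ B\subseteq\bigcup_{i\in J}S_k^i\Big\}.
\]
A cover of a set covers its subsets, and covers of $A$ and $B$ together cover $A\cup B$. Hence $\psi_k$ is a submeasure, $\psi_k(S_k)=1$ and $\psi_k(S_k^i)\le\frac1{k+1}$.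

\begin{lemma}\label{lem:average}
For every measure $m\ge0$ on $S_k$ there is $i$ with $m(S_k^i)\ge(1-\frac1k)\,m(S_k)$.
\end{lemma}

\begin{proof}
Each $s\in S_k$ belongs to $S_k^i$ for exactly $k^2-k$ indices $i$. Hence $\sum_{i\le k^2}m(S_k^i)=(k^2-k)\,m(S_k)$, and the largest of the $k^2$ terms is at least the average.
\end{proof}

\begin{example}\label{ex:k2}
Let $k=2$. The points of $S_2$ are the six edges of the complete graph on the vertices $1,2,3,4$, and $S_2^i$ is the triangle opposite to $i$. Two triangles $S_2^i$ and $S_2^j$ miss the edge $\{i,j\}$ and three triangles cover all edges, so each triangle has $\psi_2=\frac13$. Each edge lies in two of the four triangles, so the masses of the triangles under a probability $m$ add up to $2$ and some triangle has $m\ge\frac12$. No probability is dominated by $\psi_2$. As $k$ grows, the pair $(\frac13,\frac12)$ becomes $(\frac1{k+1},1-\frac1k)$, and a measure $m\le\psi_k$ has total mass at most $\frac1{k+1}\cdot\frac k{k-1}$, which tends to $0$.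
\end{example}

The following model shows how this produces a limit that submeasures see and measures do not.

\begin{example}\label{ex:onepoint}
Let $T'=\bigcup_{k\ge2}S_k$, a disjoint union, and let $\mathcal I'$ be the ideal of those $B\subseteq T'$ with $\psi_k(B\cap S_k)\to0$. The sets in $\mathcal I'$ and their complements form an algebra $\mathfrak A'$; regard points of $T'$ as principal ultrafilters in its Stone space $K'$. The complements of the sets in $\mathcal I'$ form an ultrafilter $\infty\in K'$. For $B\in\mathcal I'$ we have $\psi_k(B\cap S_k)\to0$ and $\psi_k(S_k\setminus B)\ge1-\psi_k(B\cap S_k)\to1$. Thus $\psi_k(A\cap S_k)\to\delta_\infty(\widehat A)$ for every $A\in\mathfrak A'$: the submeasures converge to $\delta_\infty$. Now let $m_k$ be any probability on $S_k$, choose $i_k$ by Lemma~\ref{lem:average} and put $B=\bigcup_kS_k^{i_k}$. Then $B\in\mathcal I'$, so $\delta_\infty(\widehat B)=0$, whereas $m_k(\widehat B)\ge1-\frac1k$. No sequence of probabilities $m_k$ on $S_k$ converges to $\delta_\infty$.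
\end{example}

This is not yet a counterexample, since $\delta_\infty\in\Delta_{K'}$. The limit has to be spread out, and for this we place $2^k$ copies of $S_k$ side by side, each with weight $2^{-k}$. Let $\Omega_k=\{0,1\}^k$, $T_k=\Omega_k\times S_k$ and $T=\bigcup_{k\ge2}T_k$. The $T_k$ are pairwise disjoint finite sets. For $B\subseteq T$ and $w\in\Omega_k$ put $B_w=\{s\in S_k:(w,s)\in B\}$, and define
\[
\varphi_k(B)=2^{-k}\sum_{w\in\Omega_k}\psi_k(B_w).
\]
Each $\varphi_k$ is a submeasure on $T$, it depends only on $B\cap T_k$, and $\varphi_k(T_k)=1$.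

\begin{lemma}\label{lem:path}
For every measure $m\ge0$ on $T_k$ there is $B\subseteq T_k$ with $\varphi_k(B)\le\frac1{k+1}$ and $m(B)\ge(1-\frac1k)\,m(T_k)$.
\end{lemma}

\begin{proof}
For each $w\in\Omega_k$, Lemma~\ref{lem:average} applied to $m$ on $\{w\}\times S_k$ gives $i(w)$ with $m(\{w\}\times S_k^{i(w)})\ge(1-\frac1k)\,m(\{w\}\times S_k)$. Put $B=\bigcup_w\{w\}\times S_k^{i(w)}$. Summing over $w$ gives the bound on $m(B)$, and $\psi_k(B_w)\le\frac1{k+1}$ for every $w$ gives the bound on $\varphi_k(B)$.
\end{proof}

\section{The space $K$ and the measure $\mu$}\label{sec:space}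

\subsection{The algebra}

On all of $\mathcal P(T)$ the sequence $(\varphi_k)$ does not converge: consider the union of the $T_k$ with $k$ even. We look for an algebra on which it converges to an additive limit. Two kinds of sets come first.

For $B\subseteq T$ let $\overline\varphi(B)=\limsup_k\varphi_k(B)$. This is a submeasure on $T$, and
\[
\mathcal I=\{B\subseteq T:\overline\varphi(B)=0\}
\]
is an ideal of subsets of $T$. It contains the finite sets, since a finite set misses $T_k$ for large $k$.

Let $\lambda$ be the usual product probability on $2^\omega$ and let $\mathrm{Clop}(2^\omega)$ be the algebra of clopen sets, each of which depends on finitely many coordinates. Let $\pi\colon T\to2^\omega$ send $(w,s)$ to the sequence $w$ followed by zeros, and put $e(C)=\pi^{-1}(C)$ for $C\in \mathrm{Clop}(2^\omega)$. As a preimage map, $e$ is a Boolean homomorphism. If $C$ depends on the first $n$ coordinates and $k\ge n$, then $e(C)_w=S_k$ for $2^k\lambda(C)$ words $w\in\Omega_k$ and $e(C)_w=\emptyset$ for the others. Therefore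
\begin{equation}\label{eq:e}
\varphi_k(e(C))=\lambda(C)\ \text{ for all large } k,\qquad \overline\varphi(e(C))=\lambda(C).
\end{equation}

We take the closure of the sets $e(C)$ for the pseudometric $\overline\varphi(A\triangle B)$:
\[
\mathfrak A=\{A\subseteq T:\ \text{for every }\varepsilon>0\text{ there is } C\in \mathrm{Clop}(2^\omega)\text{ with }\overline\varphi(A\triangle e(C))<\varepsilon\}.
\]
It contains every $e(C)$, and $\mathcal I\subseteq\mathfrak A$ (take $C=\emptyset$). It is an algebra of sets, because $A^c\triangle e(C^c)=A\triangle e(C)$ and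
\begin{equation}\label{eq:union}
(A\cup B)\triangle e(C\cup D)\subseteq(A\triangle e(C))\cup(B\triangle e(D)).
\end{equation}
Remark~\ref{rem:smaller} explains why the algebra generated by $\mathcal I$ and the sets $e(C)$ is too small.

\begin{lemma}\label{lem:mu}
For $A\in\mathfrak A$ the limit $\mu(A)=\lim_k\varphi_k(A)$ exists and equals $\overline\varphi(A)$. The function $\mu$ is a finitely additive probability on $\mathfrak A$, and $\mu(A)=0$ if and only if $A\in\mathcal I$.
\end{lemma}

\begin{proof}
Let $A\in\mathfrak A$ and let $C$ be clopen. By \eqref{eq:sub} and \eqref{eq:e}, $|\varphi_k(A)-\lambda(C)|\le\varphi_k(A\triangle e(C))$ for large $k$, so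
\begin{equation}\label{eq:approx}
\limsup_k|\varphi_k(A)-\lambda(C)|\le\overline\varphi(A\triangle e(C)).
\end{equation}
The right side can be made arbitrarily small, so $(\varphi_k(A))_k$ is a Cauchy sequence. Its limit is its upper limit $\overline\varphi(A)$, which gives the last assertion. By \eqref{eq:approx}, $\mu(A)=\lim_j\lambda(C_j)$ whenever $\overline\varphi(A\triangle e(C_j))\to0$.

Let $A,B\in\mathfrak A$ be disjoint, with $\overline\varphi(A\triangle e(C_j))\to0$ and $\overline\varphi(B\triangle e(D_j))\to0$. A point of $e(C_j)\cap e(D_j)$ is outside $A$ or outside $B$, so $e(C_j\cap D_j)\subseteq(e(C_j)\setminus A)\cup(e(D_j)\setminus B)$ and $\lambda(C_j\cap D_j)=\overline\varphi(e(C_j\cap D_j))\to0$. By \eqref{eq:union}, $\overline\varphi((A\cup B)\triangle e(C_j\cup D_j))\to0$. Hence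
\[
\mu(A\cup B)=\lim_j\big(\lambda(C_j)+\lambda(D_j)-\lambda(C_j\cap D_j)\big)=\mu(A)+\mu(B).
\]
Finally $\mu(T)=\lim_k\varphi_k(T)=1$.
\end{proof}

\subsection{The space}

Let $K$ be the Stone space of $\mathfrak A$. Identify $t\in T$ with the ultrafilter $x_t=\{A\in\mathfrak A:t\in A\}$; singletons belong to $\mathfrak A$, so distinct points give distinct ultrafilters. By definition $\widehat A\cap T=A$ for $A\in\mathfrak A$; hence the countable set $T$ meets every nonempty basic clopen set and is dense in $K$. An ultrafilter containing $\{t\}$ contains $x_t$ and so equals $x_t$. Thus the points of $T$ are isolated and $\widehat F=F$ for finite $F\subseteq T$. We also write $\mu$ for the measure in $P(K)$ given by (S3), so $\mu(\widehat A)=\mu(A)$ for $A\in\mathfrak A$.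

\begin{proposition}\label{prop:diffuse}
$\mu(\{x\})=0$ for every $x\in K$.
\end{proposition}

\begin{proof}
For each $n$, the $2^n$ cylinders $C$ of length $n$ partition $2^\omega$, so the sets $\widehat{e(C)}$ partition $K$, and each has measure $2^{-n}$ by \eqref{eq:e}. Hence $\mu(\{x\})\le2^{-n}$ for all $n$.
\end{proof}

\subsection{The measure $\mu$ is of Baire class one}

Lemma~\ref{lem:mu} is a statement about sets, and we need one about functions. For a measure $m$ and $h\ge0$ one has $\int h\,dm=\int_0^\infty m(\{h>r\})\,dr$, and the right side makes sense for a submeasure. For $h\colon T_k\to[0,\infty)$ put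
\[
J_k(h)=\int_0^\infty\varphi_k(\{t\in T_k:h(t)>r\})\,dr .
\]
The integrand is nonincreasing in $r$ and vanishes for $r\ge\max h$. The functional $J_k$ is monotone because $\varphi_k$ is. For a constant $c\ge0$, the set $\{h+c>r\}$ is $T_k$ for $r<c$ and $\{h>r-c\}$ for $r\ge c$, so $J_k(h+c)=J_k(h)+c$; this uses $\varphi_k(T_k)=1$. If $h,h'\ge0$ and $c=\max_{T_k}|h-h'|$, then $h\le h'+c$ and $h'\le h+c$, whence
\begin{equation}\label{eq:lip}
|J_k(h)-J_k(h')|\le\max_{T_k}|h-h'|.
\end{equation}
For $f\in C(K)$ define $\Phi_k(f)=J_k(f^+|_{T_k})-J_k(f^-|_{T_k})$.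

\begin{proposition}\label{prop:baire}
Each $\Phi_k$ is continuous on $C_p(K)$ and depends only on $f|_{T_k}$, and $\Phi_k(f)\to\mu(f)$ for every $f\in C(K)$.
\end{proposition}

\begin{proof}
Since $|f^\pm-g^\pm|\le|f-g|$, \eqref{eq:lip} gives $|\Phi_k(f)-\Phi_k(g)|\le2\max_{T_k}|f-g|$, and $T_k$ is finite. This proves the first part. For the convergence it suffices to treat $f\ge0$, since $\Phi_k(f)=\Phi_k(f^+)-\Phi_k(f^-)$ and $\mu(f)=\mu(f^+)-\mu(f^-)$.

Let first $g\ge0$ be simple, let $v_1<\dots<v_p$ be its nonzero values and $v_0=0$. The clopen set $\{g\ge v_j\}$ equals $\widehat{A_j}$ for some $A_j\in\mathfrak A$, and $g=\sum_{j=1}^p(v_j-v_{j-1})1_{\widehat{A_j}}$. For $v_{j-1}\le r<v_j$ we have $\{g>r\}\cap T_k=A_j\cap T_k$, and $\{g>r\}=\emptyset$ for $r\ge v_p$. By Lemma~\ref{lem:mu},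
\[
\Phi_k(g)=\sum_{j=1}^p(v_j-v_{j-1})\varphi_k(A_j)\longrightarrow\sum_{j=1}^p(v_j-v_{j-1})\mu(A_j)=\mu(g).
\]
For $f\ge0$ in $C(K)$ and $\varepsilon>0$, take by (S2) a simple $g\ge0$ with $\|f-g\|<\varepsilon$. By \eqref{eq:lip}, $|\Phi_k(f)-\mu(f)|\le2\varepsilon+|\Phi_k(g)-\mu(g)|$, so $\limsup_k|\Phi_k(f)-\mu(f)|\le2\varepsilon$.
\end{proof}

\section{The structure of $K$}\label{sec:structure}

Let
\[
U=\bigcup_{A\in\mathcal I}\widehat A,\qquad K_0=K\setminus U .
\]
The set $U$ is open and contains $T$. Since $\mathcal I$ is closed under finite unions, every compact subset of $U$ is contained in a single $\widehat A$ with $A\in\mathcal I$; in particular $\mu(U)=0$ by inner regularity, and $\mu$ is concentrated on $K_0$. We show that Grothendieck's theorem applies to each piece $\widehat A$ and to $K_0$, and that countably many pieces are almost contained in one.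

\begin{lemma}\label{lem:piece}
Let $A\in\mathcal I$. Restriction to $A$ is an isometric isomorphism of $C(\widehat A)$ onto $\ell_\infty(A)$. In particular $C(\widehat A)$ is a Grothendieck space.
\end{lemma}

\begin{proof}
Since $\widehat A$ is open and $T$ is dense, $A=\widehat A\cap T$ is dense in $\widehat A$. So restriction is an isometry and its range is closed. Every $B\subseteq A$ lies in $\mathcal I\subseteq\mathfrak A$, and $1_B$ is the restriction of $1_{\widehat B}$. Thus the range contains all finitely-valued functions on $A$, which are dense in $\ell_\infty(A)$.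
\end{proof}

The other two facts come from one diagonal construction. It is available because $\overline\varphi$ ignores finitely many levels $T_k$, so that a sequence of sets can be glued along longer and longer blocks of levels.

\begin{lemma}\label{lem:glue}
Let $A_1,A_2,\ldots\subseteq T$ satisfy $\overline\varphi(A_j\triangle A_{j+1})<2^{-j}$. There are $k_1<k_2<\cdots$ and $A\subseteq T$ such that $A\cap T_k=A_i\cap T_k$ whenever $k_i\le k<k_{i+1}$, and $\overline\varphi(A_j\triangle A)\le2^{1-j}$ for all $j$.
\end{lemma}

\begin{proof}
Choose $k_1<k_2<\cdots$ with $\varphi_k(A_l\triangle A_{l+1})<2^{-l}$ for all $k\ge k_l$. Define $A$ on the levels $k\ge k_1$ as in the statement and let $A\cap T_k=\emptyset$ for $k<k_1$. Fix $j$ and $k\ge k_j$, say $k_i\le k<k_{i+1}$ with $i\ge j$. Then $k\ge k_l$ for all $l\le i$, and by \eqref{eq:sub}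
\[
\varphi_k(A_j\triangle A)=\varphi_k(A_j\triangle A_i)\le\sum_{j\le l<i}\varphi_k(A_l\triangle A_{l+1})\le2^{1-j}.
\]
Take the upper limit in $k$.
\end{proof}

\begin{lemma}\label{lem:pideal}
If $A_1,A_2,\ldots\in\mathcal I$, there is $A\in\mathcal I$ such that $A_j\setminus A$ is finite for every $j$.
\end{lemma}

\begin{proof}
Replacing $A_j$ by $A_1\cup\dots\cup A_j$, we may assume that the sequence increases. We have $\overline\varphi(A_j\triangle A_{j+1})=0$, so Lemma~\ref{lem:glue} applies. It gives $\overline\varphi(A)\le\overline\varphi(A_j)+2^{1-j}=2^{1-j}$ for all $j$, so $A\in\mathcal I$. If $k\ge k_j$, then $A\cap T_k=A_i\cap T_k\supseteq A_j\cap T_k$ for some $i\ge j$. Hence $A_j\setminus A\subseteq\bigcup_{k<k_j}T_k$.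
\end{proof}

\begin{lemma}\label{lem:complete}
The Boolean algebra $\mathfrak A/\mathcal I$ is complete. Hence $K_0$ is extremally disconnected and $C(K_0)$ is a Grothendieck space.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:mu}, $\bar\mu(A^\bullet)=\mu(A)$ defines a finitely additive probability on $\mathfrak A/\mathcal I$ with $\bar\mu(a)>0$ for $a\ne0$. So $\rho(a,b)=\bar\mu(a\triangle b)$ is a metric, and $\rho(A^\bullet,B^\bullet)=\overline\varphi(A\triangle B)$. We show that $\rho$ is complete and obtain suprema as limits.

\emph{The metric is complete.} A Cauchy sequence converges if a subsequence does, so consider $A_j\in\mathfrak A$ with $\overline\varphi(A_j\triangle A_{j+1})<2^{-j}$, and take $A$ from Lemma~\ref{lem:glue}. For clopen $C$ we have $\overline\varphi(A\triangle e(C))\le2^{1-j}+\overline\varphi(A_j\triangle e(C))$, and choosing $j$ and then $C$ makes this arbitrarily small. So $A\in\mathfrak A$, and $\rho(A_j^\bullet,A^\bullet)\le2^{1-j}\to0$.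

\emph{Suprema.} The empty set has supremum $0$, and a nonempty set has the same upper bounds as the set of finite joins of its elements. So it suffices to find the supremum of a nonempty upward directed set $D$. Let $\sigma=\sup_{b\in D}\bar\mu(b)$. Using directedness, choose $a_1\le a_2\le\cdots$ in $D$ with $\bar\mu(a_j)>\sigma-2^{-j}$. For every $c\in D$ with $c\ge a_j$,
\begin{equation}\label{eq:gap}
\bar\mu(c\setminus a_j)=\bar\mu(c)-\bar\mu(a_j)<2^{-j}.
\end{equation}
With $c=a_l$, $l\ge j$, this shows that $(a_j)$ is $\rho$-Cauchy; let $a$ be its limit. If $b\in D$, choose $c_j\in D$ above $b$ and $a_j$. Then $b\setminus a\le(c_j\setminus a_j)\vee(a_j\setminus a)$, so $\bar\mu(b\setminus a)\le2^{-j}+\rho(a_j,a)\to0$ by \eqref{eq:gap}, and $b\le a$. If $c$ is an upper bound of $D$, then $a\setminus c\le a\setminus a_j$, so $\bar\mu(a\setminus c)\le\rho(a,a_j)\to0$ and $a\le c$. Thus $a=\sup D$.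

By (S4), $K_0$ is homeomorphic to the Stone space of $\mathfrak A/\mathcal I$. Apply (S5) and Grothendieck's theorem.
\end{proof}

\begin{remark}\label{rem:smaller}
Suppose that $\mathfrak A$ is replaced by the algebra $\mathfrak A_0$ of sets $A$ with $A\triangle e(C)\in\mathcal I$ for some clopen $C$. Section~\ref{sec:space} goes through unchanged. But $C\mapsto e(C)^\bullet$ is an isomorphism of $\mathrm{Clop}(2^\omega)$ onto $\mathfrak A_0/\mathcal I$, because $\lambda(C)>0$ for $C\neq\emptyset$. So the limit measure is concentrated on a closed copy of $2^\omega$, and by the metrizable case in Section~\ref{sec:intro} it is the $w^*$-limit of a sequence of finitely supported probabilities. Passing to the closure $\mathfrak A$ replaces $2^\omega$ by an extremally disconnected space.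
\end{remark}

\section{$C(K)$ is a Grothendieck space}\label{sec:groth}

A $w^*$-null sequence of measures has a part on $U$ and a part on $K_0$. Lemma~\ref{lem:restrict} handles parts on a clopen piece $\widehat A$ and sequences concentrated on $K_0$. The difficulty is that $U$ is not closed, so the parts on $U$ and on $K_0$ need not be $w^*$-null separately: mass on the levels $T_k$, $k\to\infty$, could cancel in the limit against mass on $K_0$. Lemma~\ref{lem:path} excludes this, as in Example~\ref{ex:onepoint}, by trapping a fixed proportion of such mass in one clopen set disjoint from $K_0$.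

\begin{proposition}\label{prop:groth}
$C(K)$ is a Grothendieck space.
\end{proposition}

\begin{proof}
Let $(\nu_n)$ be $w^*$-null in $M(K)$. We show that it is weakly null.

\emph{Step 1: there is $A\in\mathcal I$ such that every $\nu_n$ is concentrated on $\widehat A\cup T\cup K_0$.} For all $n,m$, inner regularity gives a compact set $L_{n,m}\subseteq U$ with $|\nu_n|(U\setminus L_{n,m})<1/m$, and $L_{n,m}\subseteq\widehat{A_{n,m}}$ for some $A_{n,m}\in\mathcal I$. By Lemma~\ref{lem:pideal} there is $A\in\mathcal I$ such that each $F_{n,m}=A_{n,m}\setminus A$ is finite. Then $\widehat{A_{n,m}}\setminus\widehat A=\widehat{F_{n,m}}=F_{n,m}\subseteq T$, so $L_{n,m}\subseteq\widehat A\cup T$. Hence $|\nu_n|(U\setminus(\widehat A\cup T))<1/m$ for all $m$.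

\emph{Step 2: removing $\widehat A$.} By Lemmas~\ref{lem:piece} and~\ref{lem:restrict}(b), the sequence $(\nu_n|_{\widehat A})$ is weakly null, hence also $w^*$-null. It remains to show that the $w^*$-null sequence $\nu_n'=\nu_n-\nu_n|_{\widehat A}$ is weakly null. By Step 1, $\nu'_n=\tau_n+\kappa_n$ with $\tau_n=\nu_n'|_T$ and $\kappa_n=\nu_n'|_{K_0}$.

\emph{Step 3: $\|\tau_n\|\to0$.} Suppose not, and fix $\delta>0$ with $\|\tau_n\|>2\delta$ for infinitely many $n$. Lemma~\ref{lem:path} deals with one measure on each level, so we first pass to a subsequence whose terms live mainly on disjoint blocks of levels. Write $T_{<a}=\bigcup_{k<a}T_k$ and $T_{\ge a}=T\setminus T_{<a}$. For $t\in T$ the function $1_{\{t\}}$ is continuous, so $\tau_n(\{t\})=\nu_n'(\{t\})\to0$; therefore $|\tau_n|(T_{<a})\to0$ as $n\to\infty$, for each $a$. Also $|\tau_n|(T_{\ge a})\to0$ as $a\to\infty$, for each $n$. Starting with $a_1=2$, choose $n_1,a_2,n_2,a_3,\dots$ in this order, with $n_1<n_2<\cdots$ and $a_1<a_2<\cdots$, such that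
\[
\|\tau_{n_j}\|>2\delta,\qquad|\tau_{n_j}|(T_{<a_j})<\delta/2,\qquad|\tau_{n_j}|(T_{\ge a_{j+1}})<\delta/2 .
\]
Then $\sum_{a_j\le k<a_{j+1}}|\tau_{n_j}|(T_k)\ge\delta$.

Every $k\ge2$ lies in exactly one block $a_j\le k<a_{j+1}$. Apply Lemma~\ref{lem:path} to $|\tau_{n_j}|$ on $T_k$: there is $B_k\subseteq T_k$ with $\varphi_k(B_k)\le\frac1{k+1}$ and $|\tau_{n_j}|(B_k)\ge\frac12|\tau_{n_j}|(T_k)$. Let $B=\bigcup_{k\ge2}B_k$. Then $\varphi_k(B)=\varphi_k(B_k)\to0$, so $B\in\mathcal I$, and
\begin{equation}\label{eq:trap}
|\tau_{n_j}|(B)\ge\sum_{a_j\le k<a_{j+1}}|\tau_{n_j}|(B_k)\ge\delta/2\qquad\text{for all }j.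
\end{equation}

Let $h\in\ell_\infty(B)$. By Lemma~\ref{lem:piece}, $h$ is the restriction of a function in $C(\widehat B)$, which we extend by zero to $f\in C(K)$. Since $f$ vanishes on $K_0$ and on $T\setminus B$,
\[
\sum_{t\in B}h(t)\,\tau_n(\{t\})=\tau_n(f)=\nu_n'(f)\longrightarrow0 .
\]
So the vectors $(\tau_n(\{t\}))_{t\in B}$ form a weakly null sequence in $\ell_1(B)$. By Schur's theorem their norms $|\tau_n|(B)$ tend to $0$, which contradicts \eqref{eq:trap}.

\emph{Step 4: the part on $K_0$.} By Step 3, $\kappa_n=\nu'_n-\tau_n$ is $w^*$-null. It is concentrated on $K_0$, so it is weakly null by Lemmas~\ref{lem:complete} and~\ref{lem:restrict}(a). Thus $\nu_n=\nu_n|_{\widehat A}+\tau_n+\kappa_n$ is a sum of three weakly null sequences.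
\end{proof}

\begin{remark}\label{rem:where}
Step 3 is the only place where Lemma~\ref{lem:path} is used. If $\psi_k$ is replaced by the normalized counting measure on $S_k$, all of Sections~\ref{sec:space} and~\ref{sec:structure} remains valid. But then $\varphi_k\in\mathrm{co}\,\Delta_K$ and $\Phi_k(f)=\int f\,d\varphi_k$, so $\varphi_k\to\mu$ in the $w^*$ topology. The $w^*$-null sequence $\varphi_k-\mu$ has part $\tau_k=\varphi_k$ of norm one on $T$ and part $-\mu$ on $K_0$.
\end{remark}

\section{Proofs of the theorems}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:main}]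
Take $K$, $T$ and $\mu$ from Section~\ref{sec:space}. Property (i) is Proposition~\ref{prop:baire}; measurability follows because each $\Phi_k$ is $\mathrm{Ba}(C_p(K))$-measurable. Properties (ii) and (iii) are Propositions~\ref{prop:groth} and~\ref{prop:diffuse}. By (ii) and Proposition~\ref{prop:seq}, every measure in $\mathrm{Seq}(\mathrm{co}\,\Delta_K)$ is concentrated on a countable set. By (iii), countable sets are $\mu$-null, so $\mu\notin \mathrm{Seq}(\mathrm{co}\,\Delta_K)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
(a) The description of $\mathrm{Seq}(\mathrm{co}\,\Delta_K)$ is Proposition~\ref{prop:seq}. A measure $\nu$ in this set is a probability concentrated on a countable set $N$, and $\mu(N)=0$. On $N$ the measure $\mu-\nu$ equals $-\nu$ and on $K\setminus N$ it equals $\mu$, so $\|\mu-\nu\|=\nu(N)+\mu(K\setminus N)=2$. Finally $\mathrm{Seq}(\mu^\perp)=\mu^\perp$ by Proposition~\ref{prop:seq}, and the probability $\mu$ is not concentrated on a $\mu$-null set.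

(b) By the Radon--Nikodym theorem $\nu=g\mu$ with $g\in L_1(\mu)$. Since $\mu$ is a Radon measure, $C(K)$ is dense in $L_1(\mu)$; choose $g_j\in C(K)$ with $\|g-g_j\|_{L_1(\mu)}\to0$. For $f\in C(K)$ we have $|\nu(f)-\mu(fg_j)|\le\|f\|\,\|g-g_j\|_{L_1(\mu)}$, and $fg_j\in C(K)$, so by Theorem~\ref{thm:main}(i)
\[
\nu(f)=\lim_j\mu(fg_j)=\lim_j\lim_k\Phi_k(fg_j).
\]
The map $f\mapsto fg_j$ is continuous from $C_p(K)$ to itself, so $f\mapsto\Phi_k(fg_j)$ is continuous on $C_p(K)$. Two successive pointwise limits of sequences preserve measurability, so $\nu$ is $\mathrm{Ba}(C_p(K))$-measurable. Since $\nu\ll\mu$, countable sets are $\nu$-null, and $\nu\notin \mathrm{Seq}(\mathrm{co}\,\Delta_K)$ by (a).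

(c) Let $n\ge1$. By continuity at $0$ there are a finite set $F_n\subseteq L$ and $\eta>0$ such that $|\nu(f)|\le1/n$ whenever $\|f\|\le1$ and $|f|<\eta$ on $F_n$. Let $Q\subseteq L\setminus F_n$ be compact. Urysohn's lemma gives $f\in C(L)$ with $0\le f\le1$, $f=1$ on $Q$ and $f=0$ on $F_n$, so $\nu(Q)\le\nu(f)\le1/n$. By inner regularity $\nu(L\setminus F_n)\le1/n$. Hence $\nu$ is concentrated on the countable set $\bigcup_nF_n$ and has the form $\sum_nc_n\delta_{x_n}$ with $c_n\ge0$ and $\sum_nc_n=1$. As in the last part of the proof of Proposition~\ref{prop:seq}, which does not use the Grothendieck property, $\nu\in \mathrm{Seq}^1(\mathrm{co}\,\Delta_L)$.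
\end{proof}

A measure that is continuous on $C_p(L)$ satisfies the hypothesis of (c). So continuity, even only at $0$ and only on the unit ball, forces a positive answer to the Problem, while by Theorem~\ref{thm:main} being a pointwise limit of a sequence of continuous functions on $C_p(K)$ does not.

\begin{thebibliography}{9}

\bibitem{APR}
Antonio Avil\'es, Grzegorz Plebanek, Jos\'e Rodr\'iguez,
\emph{On Baire measurability in spaces of continuous functions},
arXiv:1208.2207 (2012).

\bibitem{Gro}
A. Grothendieck,
\emph{Canad. J. Math.} 5 (1953).

\end{thebibliography}
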